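\title{Heat content of Heisenberg domains with characteristic points: two terms and a logarithm}

\begin{abstract}
Let $Q_\Omega(t)$ be the heat content of a relatively compact domain $\Omega$ with smooth boundary in the first Heisenberg group. When $\partial\Omega$ has no characteristic points, Rizzi and Rossi expanded $Q_\Omega(t)$ to all orders in $\sqrt t$; they showed that the expansion breaks down at order $5$ in the presence of characteristic points and asked whether it survives up to some lower order. We prove that it holds up to order $2$ for every smooth domain, with remainder $O(t^{3/2}\log\frac1t)$, and that order $2$ is optimal: the next term is $\Lambda\,t^{3/2}\log\frac1t$, where $\Lambda$ is an explicit integral over the characteristic set that vanishes exactly when this set has zero length. We also characterize the domains that admit a third-order expansion, and we show that order $3$ is valid and optimal among domains whose characteristic points are non-degenerate; for the Euclidean unit ball the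 term $\frac\pi5t^2\log\frac1t$ appears. The proof combines a boundary-layer parametrix, with estimates uniform up to the characteristic set, and the $L^1$-contractivity of the Dirichlet heat semigroup.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Heat content and characteristic points}

The first Heisenberg group $\mathbb H$ is $\mathbb R^3$ with coordinates $(x,y,z)$ and the vector fields
\[
X_1=X=\partial_x-\tfrac y2\,\partial_z,\qquad X_2=Y=\partial_y+\tfrac x2\,\partial_z,\qquad Z=[X,Y]=\partial_z .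
\]
The plane spanned by $X(q)$ and $Y(q)$ is the \emph{horizontal plane} at $q$. It carries the inner product $\langle\cdot,\cdot\rangle$ for which $X,Y$ are orthonormal, and we identify the horizontal vector $v_1X+v_2Y$ with $(v_1,v_2)\in\mathbb R^2$. A \emph{horizontal curve} is an absolutely continuous curve whose velocity is horizontal almost everywhere; its length is the integral of the norm of the velocity, and the sub-Riemannian distance between two points is the infimum of the lengths of the horizontal curves joining them. Let $\omega$ be the Lebesgue measure. The horizontal gradient and the sub-Laplacian are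
\[
\nabla f=(Xf)X+(Yf)Y,\qquad \Delta f=\operatorname{div}_\omega\nabla f=X^2f+Y^2f ,
\]
where the last equality holds because $X$ and $Y$ are divergence free.

Throughout the paper a \emph{domain} is a relatively compact open set $\Omega\subset\mathbb H$ whose boundary is a closed embedded smooth surface with $\Omega$ locally on one side. Let $u$ solve
\[
(\partial_t-\Delta)u=0\ \text{ in }(0,\infty)\times\Omega,\qquad u=0\ \text{ on }(0,\infty)\times\partial\Omega,\qquad u(0,\cdot)=1\ \text{ in }\Omega ,
\]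
in the $L^2$ sense: $u(t)=e^{t\Delta_D}1$, where $\Delta_D$ is the Dirichlet realization of $\Delta$ recalled in Section~\ref{sec:L1}. The \emph{heat content}
\[
Q_\Omega(t)=\int_\Omega u(t,\cdot)\,d\omega
\]
is the heat left at time $t$ in a body that starts at temperature $1$ and whose boundary is kept at temperature $0$. For small $t$ the loss takes place in a layer of depth $\sqrt t$. On the half-line $\{s>0\}$ one has $1-u=\operatorname{erfc}(s/2\sqrt t)$, with $\operatorname{erfc}(x)=\frac2{\sqrt\pi}\int_x^\infty e^{-y^2}dy$, and the loss is $\int_0^\infty(1-u)\,ds=2\sqrt{t/\pi}$. For a domain one therefore expects a loss of $2\sqrt{t/\pi}$ per unit of boundary area, followed by curvature corrections.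

In $\mathbb H$ heat diffuses in the horizontal directions only, so both ``depth'' and ``area'' depend on how the horizontal planes cross the boundary. Fix $\phi\in C^\infty(\mathbb R^3)$ with $\Omega=\{\phi>0\}$, $\partial\Omega=\{\phi=0\}$ and $d\phi\ne0$ on $\partial\Omega$, and put
\[
\rho=|\nabla\phi|=\sqrt{(X\phi)^2+(Y\phi)^2},\qquad \Sigma=\{p\in\partial\Omega:\rho(p)=0\}.
\]
A point $p\in\partial\Omega$ lies in $\Sigma$ exactly when the horizontal plane at $p$ equals $T_p\partial\Omega$. Such points are called \emph{characteristic}, and $\Omega$ is \emph{non-characteristic} if $\Sigma=\emptyset$. On $\partial\Omega\setminus\Sigma$ the inward horizontal unit normal is $N=\nabla\phi/\rho$. The sub-Riemannian surface measure $\sigma$ is obtained by contracting $\omega$ with $N$. If $dA$ is the Euclidean area and $\nabla_e$ the Euclidean gradient, the component of $N$ along the Euclidean unit normal is $N\phi/|\nabla_e\phi|=\rho/|\nabla_e\phi|$, so that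
\begin{equation}\label{eq:sigma}
d\sigma=\frac{\rho}{|\nabla_e\phi|}\,dA .
\end{equation}
This formula makes sense on all of $\partial\Omega$, and $\sigma(\Sigma)=0$. For non-characteristic domains the expected picture is correct to all orders.

\begin{theorem}[{\cite[Theorem 1.1]{RR}}]\label{thm:RR}
If $\Omega$ is non-characteristic, then $Q_\Omega(t)$ has a full asymptotic series $\sum_{k\ge0}a_kt^{k/2}$ as $t\to0$, where $a_0=\omega(\Omega)$ and, for $k\ge1$, $a_k=\int_{\partial\Omega}J_k\,d\sigma$ with integrands $J_k$ given by explicit local expressions in sub-Riemannian invariants of $\partial\Omega$. In particular $J_1=-\frac2{\sqrt\pi}$, and $J_2$ is a constant multiple of the sub-Riemannian mean curvature.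
\end{theorem}

The theorem is proved in \cite{RR} on a general sub-Riemannian manifold with a smooth measure, and the $J_k$ are computed there up to $k=5$. The hypothesis $\Sigma=\emptyset$ is restrictive. If it holds, then $-(Y\phi)X+(X\phi)Y$ is a nowhere vanishing vector field tangent to $\partial\Omega$, so no component of $\partial\Omega$ is a sphere; in particular every Euclidean ball has characteristic points. On the other hand the $J_k$ are defined at every non-characteristic point, hence $\sigma$-almost everywhere on the boundary of any domain, and two facts are established in \cite{RR}.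
\begin{itemize}
\item[(i)] For domains in $\mathbb H$ with characteristic points the coefficients remain well defined up to $k=2$: the mean curvature is locally $\sigma$-integrable.
\item[(ii)] For the plane $\{z=0\}$, whose origin is an isolated characteristic point, $J_3$ and $J_4$ are locally $\sigma$-integrable near the origin and $J_5$ is not. Consequently the formula of Theorem~\ref{thm:RR} is false at order $k\ge5$ for domains with characteristic points.
\end{itemize}
This leaves the following question, posed in \cite{RR}.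

\medskip
\noindent\textbf{Question.} \emph{Is there $k\in\{1,2,3,4\}$ such that, for every domain $\Omega\subset\mathbb H$, with or without characteristic points, the coefficients $a_0,\dots,a_k$ given by the formulas of Theorem~\ref{thm:RR} are well defined and}
\[
Q_\Omega(t)=\sum_{j=0}^ka_jt^{j/2}+o(t^{k/2}),\qquad t\to0\,?
\]

A count of singularities suggests the answer. For $j\le4$ the $j$-th density will be shown to be at most $C\rho^{2-j}dA$, see \eqref{eq:Ijbound}, so its integrability depends on how fast $\rho$ vanishes along $\Sigma$. For the plane, $\phi=z$ gives $\rho=\frac12\sqrt{x^2+y^2}$, and $\rho^{2-j}$ is integrable for $j\le3$; together with (ii) this points to $k=3$ or $k=4$. But $\Sigma$ can contain a curve. For $\phi=z-\frac{xy}2$ one finds $\rho=|y|$, and $\rho^{2-j}$ is integrable only for $j\le2$, with a logarithmic divergence at $j=3$. So one should guess $k=2$. Integrability of the coefficients is only half of the question, however: near $\Sigma$ the boundary-layer picture itself fails,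 and one has to show that the heat lost there is negligible.

\subsection{Results}

Let $\delta$ be the sub-Riemannian distance from $\partial\Omega$. Near a non-characteristic boundary point $\delta$ is smooth in $\Omega$ up to the boundary and $|\nabla\delta|=1$ (Lemma~\ref{lem:delta}). Put $h=\Delta\delta$, which on $\partial\Omega$ is the sub-Riemannian mean curvature up to sign, and let a dot denote the derivative along $\nabla\delta$, that is, $\dot a=\langle\nabla\delta,\nabla a\rangle$. On $\partial\Omega\setminus\Sigma$ define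
\begin{equation}\label{eq:Ij}
I_1=-\frac2{\sqrt\pi},\qquad I_2=-\frac12h,\qquad I_3=-\frac1{6\sqrt\pi}\bigl(h^2+2\dot h\bigr),\qquad I_4=\frac3{16}\Delta h-\frac14\bigl(h\dot h+\ddot h\bigr),
\end{equation}
and set $a_0=\omega(\Omega)$ and $a_j=\int_{\partial\Omega}I_j\,d\sigma$ whenever $I_j\in L^1(\sigma)$. In Section~\ref{sec:compare} we show that $I_1=J_1$ and $I_2=J_2$ pointwise, and that for non-characteristic domains $a_1,\dots,a_4$ are the coefficients of Theorem~\ref{thm:RR}. For $j=3,4$ the integrand $J_j$ might differ from $I_j$ by a divergence. The negative results below do not depend on this, since they exclude every real number as a coefficient; in the positive statements $I_3$ and $I_4$ are the functions \eqref{eq:Ij}.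

Let $M=(X_iX_j\phi)_{i,j=1,2}$, with Hilbert--Schmidt norm $\|M\|=(\sum M_{ij}^2)^{1/2}$. A point $p\in\Sigma$ is \emph{degenerate} if $\det M(p)=0$. Let $\mathcal H^1$ be the length measure of the left-invariant Riemannian metric for which $X,Y,Z$ are orthonormal. If $\phi$ is replaced, even locally, by $f\phi$ with $f>0$ smooth, then on $\partial\Omega$ the function $\rho$ is multiplied by $f$ while $N$ and $\sigma$ do not change, and at points of $\Sigma$ both $Z\phi$ and $M$ are multiplied by $f$, because $\phi$, $X\phi$, $Y\phi$ vanish there. So degeneracy and the ratio $|Z\phi|/\|M\|$ on $\Sigma$ are intrinsic and can be computed with any local defining function.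

\begin{theorem}\label{thm:two}
For every domain $\Omega$, the functions $I_1,I_2$ belong to $L^1(\sigma)$ and
\[
Q_\Omega(t)=a_0+a_1t^{1/2}+a_2t+O\bigl(t^{3/2}\log\tfrac1t\bigr),\qquad t\to0.
\]
In particular the expansion is valid for $k=1$ and $k=2$.
\end{theorem}

\begin{theorem}\label{thm:log}
For every domain $\Omega$,
\[
Q_\Omega(t)=a_0+a_1t^{1/2}+a_2t+\Lambda\,t^{3/2}\log\tfrac1t+o\bigl(t^{3/2}\log\tfrac1t\bigr),\qquad
\Lambda=-\frac1{3\sqrt\pi}\int_\Sigma\frac{|Z\phi|}{\|M\|}\,d\mathcal H^1 ,
\]
and $\Lambda<0$ if and only if $\mathcal H^1(\Sigma)>0$. There are domains with $\mathcal H^1(\Sigma)>0$ and $I_3\notin L^1(\sigma)$. For these the expansion fails at $k=3$ and $k=4$ whatever numbers are used for $a_3,a_4$, and the remainder in Theorem~\ref{thm:two} is sharp.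
\end{theorem}

Theorems~\ref{thm:two} and~\ref{thm:log} answer the question: among $k\in\{1,2,3,4\}$, the expansion holds for all domains exactly when $k=1$ or $k=2$. The next two theorems describe the third order for particular domains.

\begin{theorem}\label{thm:third}
There is $a\in\mathbb R$ with $Q_\Omega(t)=a_0+a_1t^{1/2}+a_2t+at^{3/2}+o(t^{3/2})$ if and only if $\mathcal H^1(\Sigma)=0$ and $\lim_{\tau\downarrow0}\int_{\{\rho>\tau\}}I_3\,d\sigma$ exists in $\mathbb R$; in that case $a$ is this limit. In particular, if $\int_{\partial\Omega}\rho^{-1}dA<\infty$, then the expansion holds with $a=a_3$.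
\end{theorem}

\begin{theorem}\label{thm:nondeg}
If all characteristic points of $\Omega$ are non-degenerate, then $I_3\in L^1(\sigma)$ and
\[
Q_\Omega(t)=\sum_{j=0}^3a_jt^{j/2}+t^2\int_{\{\rho>\sqrt t\}}I_4\,d\sigma+O(t^2)=\sum_{j=0}^3a_jt^{j/2}+O\bigl(t^2\log\tfrac1t\bigr).
\]
For the Euclidean unit ball, $Q_\Omega(t)=\sum_{j=0}^3a_jt^{j/2}+\frac\pi5\,t^2\log\frac1t+O(t^2)$. So order $3$ is optimal in this class.
\end{theorem}

We do not decide whether order $4$ holds for domains whose characteristic points are non-degenerate and which have no $t^2\log\frac1t$ term.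

All four theorems come from one formula, Proposition~\ref{prop:master}: up to an error controlled by the area of $\{\rho\le2\sqrt t\}$ and by $t^{5/2}\int_{\{\rho\ge\sqrt t/2\}}\rho^{-3}dA$, the heat content is given by the expansion of order $4$ with each integral cut off at $\rho\approx\sqrt t$. Section~\ref{sec:model} explains this on a model with a line of characteristic points. Sections~\ref{sec:geometry}--\ref{sec:master} prove the formula, and Sections~\ref{sec:two}--\ref{sec:nondeg} derive the theorems. The letter $C$ denotes constants that depend on $\Omega$, $\phi$ and finitely many fixed choices, and never on $t$, $T$ or $\tau$.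

\section{A model: a line of characteristic points}\label{sec:model}

Consider the side $\{w>0\}$ of the surface $w=0$, where $w=z-\frac{xy}2$. A piece of this surface will be part of the boundary of the domain used in Theorem~\ref{thm:log}. In the coordinates $(x,y,w)$,
\[
X=\partial_x-y\,\partial_w,\qquad Y=\partial_y,\qquad Z=\partial_w,\qquad \omega=dx\,dy\,dw .
\]
With $\phi=w$ we get $X\phi=-y$, $Y\phi=0$, $Z\phi=1$, and the only nonzero entry of $M$ is $YX\phi=-1$. Thus $\rho=|y|$, the characteristic set is the $x$-axis, all its points are degenerate, and $|Z\phi|/\|M\|=1$ on it. Since the surface is a graph over the $(x,y)$-plane, $dA=|\nabla_e\phi|\,dx\,dy$ and $d\sigma=|y|\,dx\,dy$. For functions independent of $x$,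
\[
|\nabla f|^2=f_y^2+y^2f_w^2,\qquad\Delta f=f_{yy}+y^2f_{ww}.
\]

\emph{The densities.} These operators are invariant under $y\mapsto-y$, so let $y>0$. To compute the $I_j$ it is enough to solve $|\nabla\psi|^2=1$ up to an error $O(w^4)$ (Lemma~\ref{lem:unique}). The first guess $w/y$ has $|\nabla(w/y)|^2=1+w^2/y^4$, and a cubic term removes the error: for
\[
\psi=\frac wy-\frac{w^3}{6y^5}
\]
we have $y\psi_w=1-\frac{w^2}{2y^4}$ and $\psi_y=-\frac w{y^2}+\frac{5w^3}{6y^6}$, hence $|\nabla\psi|^2=1-\frac{17}{12}\frac{w^4}{y^8}+\frac{25}{36}\frac{w^6}{y^{12}}$. Then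
\[
h=\psi_{yy}+y^2\psi_{ww}=\frac w{y^3}-\frac{5w^3}{y^7},\qquad \dot h=\psi_yh_y+y^2\psi_wh_w=\frac1{y^2}+O(w^2).
\]
Since $\psi$ and $h$ are odd in $w$, the function $\dot h$ is even, and $h\dot h$, $\ddot h$, $\Delta h$ are odd and vanish at $w=0$. Therefore, on $\{w=0,\ y\ne0\}$,
\begin{equation}\label{eq:model}
I_2=0,\qquad I_3=-\frac1{3\sqrt\pi\,y^2},\qquad I_4=0,\qquad I_3\,d\sigma=-\frac{dx\,dy}{3\sqrt\pi\,|y|},
\end{equation}
and $I_3$ is not $\sigma$-integrable near any point of the $x$-axis.

\emph{The scales.} The rest of this section is a preview of the proof and is not used later. The approximate distance $\psi$ is an expansion in the parameter $w/y^2=\phi/\rho^2$, and it is meaningful only where this parameter is small. At time $t$ the boundary layer is $\{\psi\lesssim\sqrt t\}$, that is $\{w\lesssim|y|\sqrt t\}$, and there $w/y^2\lesssim\sqrt t/|y|$. So the boundary-layer expansion is an expansion in powers of $\sqrt t/\rho$. It can be trusted for $|y|\gtrsim\sqrt t$ and it must be cut there (Figure~\ref{fig:regions}).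 Per unit length in $x$, the third-order term then contributes
\[
t^{3/2}\int_{\sqrt t<|y|<1}\frac{-dy}{3\sqrt\pi\,|y|}=-\frac1{3\sqrt\pi}\,t^{3/2}\log\frac1t ,
\]
which is the value predicted by Theorem~\ref{thm:log}. Two kinds of error compete with it. A term of order $j\ge4$ has size at most $t^{j/2}\int_{|y|>\sqrt t}|y|^{2-j}dy=O(t^{3/2})$. And the region that has been discarded is a box $\{|y|\lesssim\sqrt t,\ w\lesssim t\}$, of volume $t^{3/2}$ per unit length. Both are smaller than the third-order term by the factor $\log\frac1t$.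

In the box we know nothing about $u$, and any approximation is off by an amount of order $1$. This dictates the norm in which errors are propagated. The supremum norm sees an error of size $1$ and the $L^2$ norm sees the square root $t^{3/4}$ of the volume, which is larger than the term $a_2t$. The $L^1$ norm sees the volume itself, it controls $Q_\Omega$, and the heat semigroup does not increase it.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.35]
\fill[gray!22] (0.71,0) -- plot[domain=0.71:3.2] (\x,{0.2*\x*\x}) -- (3.2,0) -- cycle;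
\fill[gray!22] (-0.71,0) -- plot[domain=0.71:3.2] ({-\x},{0.2*\x*\x}) -- (-3.2,0) -- cycle;
\draw[thick] (-1,0) rectangle (1,1);
\draw[dashed] (1,0.16) -- (3.2,0.51);
\draw[dashed] (-1,0.16) -- (-3.2,0.51);
\draw[->] (-3.5,0) -- (3.6,0) node[right] {$y$};
\draw[->] (0,0) -- (0,2.2) node[above] {$w$};
\fill (0,0) circle (1.3pt) node[below] {$\Sigma$};
\node[below] at (1,0) {$\sqrt{t}$};
\node[above right] at (0,1) {$t$};
\node[left] at (2.75,1.7) {$w\approx\epsilon y^2$};
\node[right] at (3.2,0.55) {$w\approx|y|\sqrt t$};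
\end{tikzpicture}
\caption{Cross section $x=\mathrm{const}$ of the model domain $\{w>0\}$, $w=z-xy/2$, whose characteristic set $\Sigma$ is the line $y=w=0$ (schematic, up to constant factors). The approximate distance and the parametrix are used in the shaded region $|y|\gtrsim\sqrt t$, $w\lesssim\epsilon y^2$. The boundary layer at time $t$ lies below the dashed lines. In the box $|y|\lesssim\sqrt t$, $w\lesssim t$, of area $t^{3/2}$, no approximation is available and only the volume is used.}\label{fig:regions}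
\end{figure}

\section{Geometry near the characteristic set}\label{sec:geometry}

\subsection{The size of the set where $\rho$ is small}

Let $\mathbf g=(X\phi,Y\phi)|_{\partial\Omega}:\partial\Omega\to\mathbb R^2$, so that $|\mathbf g|=\rho$ and $\Sigma=\mathbf g^{-1}(0)$. Let $p\in\Sigma$. Then $T_p\partial\Omega$ is the horizontal plane, and $v(X_j\phi)=\sum_iv_iM_{ij}$ for $v=v_1X+v_2Y$, that is,
\begin{equation}\label{eq:dg}
d\mathbf g_p(v)=M^Tv .
\end{equation}
Moreover $Z\phi(p)\ne0$ because $d\phi\ne0$, and the commutation relation gives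
\begin{equation}\label{eq:antisym}
M_{12}-M_{21}=Z\phi .
\end{equation}
Hence $M(p)\ne0$, and one component of $\mathbf g$ has nonzero differential at $p$. Call this component $\eta$, complete it to a coordinate system $(\xi,\eta)$ on $\partial\Omega$ near $p$, let $b(\xi,\eta)$ be the other component, and put $b_0(\xi)=b(\xi,0)$. In such an \emph{adapted chart}
\begin{equation}\label{eq:chart}
\rho^2=\eta^2+b^2,\qquad\Sigma=\{\eta=0,\ b_0(\xi)=0\},
\end{equation}
and a point $(\xi,0)\in\Sigma$ is degenerate if and only if $b_0'(\xi)=0$, because the Jacobian determinant of $(\eta,b)$ with respect to $(\xi,\eta)$ at that point is $-b_0'(\xi)$. We fix finitely many adapted charts $U_i$ that cover the compact set $\Sigma$, each a rectangle in the coordinates $(\xi,\eta)$ and with coordinates that extend to a neighborhood of $\overline{U_i}$. We also fix functions $0\le\zeta_i\in C_c^\infty(U_i)$ with $\sum_i\zeta_i=1$ on a neighborhood of $\Sigma$. Outside that neighborhood $\rho$ is bounded below on $\partial\Omega$.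 In particular $\Sigma$ is contained in finitely many smooth arcs $\{\eta=0\}$ of finite length. Let
\[
A(\tau)=\operatorname{Area}\{p\in\partial\Omega:\rho(p)\le\tau\}.
\]

\begin{lemma}\label{lem:size}
\begin{itemize}
\item[(a)] For every domain, $A(\tau)\le C\tau$. In particular $\Sigma$ has zero area.
\item[(b)] If $\mathcal H^1(\Sigma)=0$, then $A(\tau)=o(\tau)$ as $\tau\to0$.
\item[(c)] If all points of $\Sigma$ are non-degenerate, then $\Sigma$ is finite and $A(\tau)\le C\tau^2$.
\end{itemize}
Moreover, for $m\ge1$ and $0<\tau<\frac12$,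
\begin{equation}\label{eq:cake}
\int_{\{\rho\ge\tau\}}\rho^{-m}dA\le m\int_\tau^\infty s^{-m-1}A(s)\,ds .
\end{equation}
The right side is $O(\log\frac1\tau)$ for $m=1$ and $O(\tau^{1-m})$ for $m\ge2$; in case (b) it is $o(\tau^{1-m})$ for $m\ge2$; in case (c) it is $O(\log\frac1\tau)$ for $m=2$ and $O(\tau^{-1})$ for $m=3$.
\end{lemma}

\begin{proof}
Since $A$ is bounded by the area of $\partial\Omega$, only small $\tau$ matters. For small $\tau$ the set $\{\rho\le\tau\}$ lies where $\sum\zeta_i=1$, so $A(\tau)\le C\sum_i\int L_i(\xi,\tau)\,d\xi$, where $L_i(\xi,\tau)$ is the Lebesgue measure of $\{\eta:(\xi,\eta)\in\operatorname{supp}\zeta_i,\ \rho(\xi,\eta)\le\tau\}$. As $\rho\ge|\eta|$, we have $L_i\le2\tau$, which gives (a). If $\mathcal H^1(\Sigma)=0$, then $\{b_0=0\}$ is a null set of values of $\xi$, since the Riemannian norm of $\partial_\xi$ is bounded below on $U_i$. If $b_0(\xi)\neq0$, then $\rho$ does not vanish on the closed segment $\xi=\mathrm{const}$ and $L_i(\xi,\tau)=0$ for small $\tau$. Dominated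 convergence applied to $L_i/\tau\le2$ gives (b). In case (c), $\mathbf g$ is a local diffeomorphism at each point of $\Sigma$ by \eqref{eq:dg}. So these points are isolated, $\Sigma$ is finite, and near each of them $\{\rho\le\tau\}$ is the preimage of a disc of radius $\tau$. Finally, \eqref{eq:cake} follows from $\rho^{-m}=m\int_\rho^\infty s^{-m-1}ds$ and Fubini's theorem, and the listed bounds follow by inserting (a), (b), (c) for $s\le1$ and the boundedness of $A$ for $s\ge1$.
\end{proof}

Part (a) is the only place in the proof of Theorem~\ref{thm:two} where the relation $[X,Y]=Z$ is used. For the commuting fields $\partial_x,\partial_y$ an open piece of the plane $\{z=0\}$ would consist of characteristic points, and $A(\tau)$ would not tend to $0$.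

\subsection{A collar and symbol classes}

To integrate across the boundary layer we use a Euclidean collar, which is insensitive to $\Sigma$. The flow of $\nabla_e\phi/|\nabla_e\phi|^2$ gives a diffeomorphism $\Phi:\partial\Omega\times(-\lambda_0,\lambda_0)\to V$ onto a bounded neighborhood $V$ of $\partial\Omega$, with $\phi(\Phi(p,\lambda))=\lambda$ and bounded Jacobian. Since $\phi>0$ on the compact set $\overline\Omega\setminus V$, there is $\lambda_1>0$ with $\{0\le\phi<\lambda_1\}\cap\overline\Omega\subset V$. The function $\rho$ is the norm of a smooth map, hence Lipschitz on bounded sets, and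
\begin{equation}\label{eq:lip}
|\rho(\Phi(p,\lambda))-\rho(p)|\le C_1|\lambda| .
\end{equation}

All objects of the boundary-layer construction blow up at $\Sigma$, and we must know how fast. In the model each horizontal derivative costs a factor $\rho^{-1}$, and $\phi$ counts as $\rho^2$ in the region where $\phi/\rho^2$ is bounded. This is made into a definition. For $0<\epsilon\le1$ let
\[
\mathcal O_\epsilon=\{q\in V:\rho(q)>0,\ |\phi(q)|<\epsilon\rho(q)^2\}\supset\partial\Omega\setminus\Sigma .
\]
For $m\in\mathbb R$, a function $F\in C^\infty(\mathcal O_\epsilon)$ belongs to $S^m$ if $|X_{i_1}\cdots X_{i_l}F|\le C\rho^{m-l}$ on $\mathcal O_\epsilon$ for every $l\ge0$ and every word $i_1\cdots i_l$, with $C$ depending on the word. In formulas, $S^m$ also stands for an unspecified element of the class. The following rules hold.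
\begin{itemize}
\item[(S1)] $S^mS^{m'}\subset S^{m+m'}$ by the Leibniz rule, and $X_iS^m\subset S^{m-1}$.
\item[(S2)] $\phi\in S^2$, $X_i\phi\in S^1$, $\rho^2\in S^2$. Indeed $|\phi|\le\rho^2$ and $|X_i\phi|\le\rho$ on $\mathcal O_\epsilon$, while a derivative of $\phi$ of order $l\ge2$ is bounded on $V$, hence at most $C\rho^{2-l}$ because $\rho$ is bounded on $V$.
\item[(S3)] If $F\in S^m$ and $F\ge c\rho^m$ with $c>0$, then $F^\kappa\in S^{m\kappa}$ for all real $\kappa$; in particular $\rho^m\in S^m$. If $F\in S^0$ and $\Theta\in C^\infty(\mathbb R)$, then $\Theta(F)\in S^0$. Indeed, a derivative of order $l$ of $F^\kappa$ is a sum of products of $F^{\kappa-j}$ with $j$ derivatives of $F$ of total order $l$, and each product is at most $C\rho^{m(\kappa-j)+mj-l}$; for $\Theta(F)$ the factor $F^{\kappa-j}$ is replaced by the bounded function $\Theta^{(j)}(F)$.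
\end{itemize}

\subsection{An approximate distance}

The distance $\delta$ is smooth near each point of $\partial\Omega\setminus\Sigma$, but we have no control on the size of the neighborhood or on the derivatives as the point approaches $\Sigma$. We replace $\delta$ by a polynomial in $\phi$ that solves the eikonal equation $|\nabla\psi|^2=1$ to fourth order, with coefficients in the classes $S^m$.

\begin{proposition}\label{prop:psi}
There are $\alpha_i\in S^{1-2i}$ on $\mathcal O_1$, $1\le i\le4$, with $\alpha_1=\rho^{-1}$, such that $\psi=\sum_{i=1}^4\alpha_i\phi^i$ satisfies $|\nabla\psi|^2=1+\phi^4E_4$ with $E_4\in S^{-8}$. Each $\alpha_i$ is a universal polynomial in $\rho^{-1}$, $\phi$ and finitely many derivatives $X_{i_1}\cdots X_{i_l}\phi$, and $\alpha_2\rho^2=-\frac12\langle\nabla\phi,\nabla\rho^{-1}\rangle$ on $\partial\Omega\setminus\Sigma$.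
\end{proposition}

\begin{proof}
We construct $\psi_n=\sum_{i\le n}\alpha_i\phi^i$ with $|\nabla\psi_n|^2=1+\phi^nE_n$, $E_n\in S^{-2n}$, by induction. For $n=1$, $\nabla\psi_1=\rho^{-1}\nabla\phi+\phi\nabla\rho^{-1}$ gives
\[
E_1=2\rho^{-1}\langle\nabla\phi,\nabla\rho^{-1}\rangle+\phi\,|\nabla\rho^{-1}|^2\in S^{-2}.
\]
Given $\psi_n\in S^1$, the components of $\nabla\psi_n$ lie in $S^0$, and
\[
\langle\nabla\psi_n,\nabla\phi\rangle=\rho+\phi R_n,\qquad R_n=\sum_{i=2}^ni\,\alpha_i\phi^{i-2}\rho^2+\sum_{i=1}^n\phi^{i-1}\langle\nabla\alpha_i,\nabla\phi\rangle\in S^{-1}.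
\]
For any $\alpha$ we have $\nabla(\alpha\phi^{n+1})=\phi^n\bigl((n+1)\alpha\nabla\phi+\phi\nabla\alpha\bigr)$, so
\[
|\nabla(\psi_n+\alpha\phi^{n+1})|^2=1+\phi^n\bigl(E_n+2(n+1)\alpha\rho\bigr)+\phi^{n+1}E_{n+1},
\]
\[
E_{n+1}=2(n+1)\alpha R_n+2\langle\nabla\psi_n,\nabla\alpha\rangle+\phi^{n-1}\bigl|(n+1)\alpha\nabla\phi+\phi\nabla\alpha\bigr|^2 .
\]
Choose $\alpha_{n+1}=\alpha=-E_n/(2(n+1)\rho)\in S^{-2n-1}$. The three terms of $E_{n+1}$ lie in $S^{-2n-1}S^{-1}$, $S^0S^{-2n-2}$ and $S^{2n-2}S^{-4n}$, all equal to or contained in $S^{-2n-2}$. The polynomials described in the statement form an algebra that is stable under $X_i$, because $X_i\rho^{-1}=-\rho^{-3}\sum_j(X_j\phi)X_iX_j\phi$, and the recursion stays inside it. The value of $\alpha_2=-E_1/(4\rho)$ on the boundary is read off from $E_1$.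
\end{proof}

Let $\beta=\psi/\phi=\sum\alpha_i\phi^{i-1}\in S^{-1}$. On $\mathcal O_\epsilon$ we have $|\alpha_i\phi^{i-1}|\le C\epsilon^{i-1}\rho^{-1}$, hence $|\beta-\rho^{-1}|\le C\epsilon\rho^{-1}$. We now fix $\epsilon\in(0,1]$, once and for all, so small that
\begin{itemize}
\item[(E1)] $\frac12\rho^{-1}\le\beta\le2\rho^{-1}$ on $\mathcal O_\epsilon$;
\item[(E2)] $\epsilon\max_{\overline\Omega}\rho^2<\lambda_1$;
\item[(E3)] $\frac12\rho(q)\le\rho(p)\le2\rho(q)$ whenever $q=\Phi(p,\lambda)\in\mathcal O_\epsilon$.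
\end{itemize}
For (E3) it suffices that $C_1\epsilon\sup_V\rho\le\frac12$, by \eqref{eq:lip} and $|\lambda|<\epsilon\rho(q)^2$. From now on the classes $S^m$ refer to $\mathcal O_\epsilon$. By (E1) and (S3), $\beta^{-1}\in S^1$. Also $\psi\in S^1$, $\psi$ has the sign of $\phi$, $\nabla\psi=N$ on $\partial\Omega\setminus\Sigma$, and
\begin{equation}\label{eq:eikonal}
|\nabla\psi|^2=1+\psi^4E,\qquad E=\beta^{-4}E_4\in S^{-4}.
\end{equation}
The next two lemmas show that $\psi$ computes the densities \eqref{eq:Ij}.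

\begin{lemma}\label{lem:unique}
Let $\tilde\psi$ be smooth near $p\in\partial\Omega\setminus\Sigma$, with $\tilde\psi=0$ on $\partial\Omega$, $\tilde\psi>0$ in $\Omega$, and $|\nabla\tilde\psi|^2=1+O(\psi^4)$. Then $\tilde\psi-\psi=\psi^5b$ near $p$ with $b$ smooth. In particular all derivatives of order at most $4$ of $\psi$ and $\tilde\psi$ agree on $\partial\Omega$ near $p$.
\end{lemma}

\begin{proof}
Near $p$ the function $\psi$ is a defining function of $\partial\Omega$, so a smooth function that vanishes on $\partial\Omega$ is $\psi$ times a smooth function. Write $\tilde\psi=\psi b_1$. On $\partial\Omega$ we have $b_1\ge0$ and $1=|\nabla\tilde\psi|=b_1|\nabla\psi|=b_1$, so $\tilde\psi=\psi+\psi^2b_2$. Suppose that $\tilde\psi=\psi+\psi^jb_j$ with $2\le j\le4$. Then $\nabla\tilde\psi=(1+j\psi^{j-1}b_j)\nabla\psi+\psi^j\nabla b_j$, and since $2j-2\ge j$,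
\[
1+O(\psi^4)=|\nabla\tilde\psi|^2=1+2j\psi^{j-1}b_j+O(\psi^j).
\]
Hence $b_j=O(\psi)$, so $b_j=0$ on $\partial\Omega$ and $\tilde\psi=\psi+\psi^{j+1}b_{j+1}$.
\end{proof}

\begin{lemma}\label{lem:delta}
Let $p\in\partial\Omega\setminus\Sigma$. There is a smooth function $\delta'$ near $p$ with $|\nabla\delta'|=1$, $\delta'=0$ on $\partial\Omega$ and $\delta'=\delta$ on $\Omega$ near $p$.
\end{lemma}

\begin{proof}
The equation $|\nabla\delta'|^2=1$ reads $H(q,d\delta')=0$ with $H(q,\varkappa)=\frac12\bigl(\varkappa(X)^2+\varkappa(Y)^2-1\bigr)$. Prescribe $\delta'=0$ and $d\delta'=d\phi/\rho$ on $\partial\Omega$; these data satisfy $H=0$. The characteristic direction there is $\varkappa(X)X+\varkappa(Y)Y=N$, which is transversal to $\partial\Omega$ because $N\phi=\rho>0$. The method of characteristics for first-order equations therefore gives a smooth solution on a bounded neighborhood $U$ of $p$, which we shrink so that $\delta'$ has the sign of $\phi$ on $U$. Let $q\in\Omega$ be close to $p$. The integral curve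 of $-\nabla\delta'$ from $q$ is horizontal with unit speed, $\delta'$ decreases along it at unit rate, and it stays in $U$ for time $\delta'(q)$; so $\delta(q)\le\delta'(q)$. Conversely, take a horizontal curve from $q$ to $\partial\Omega$. If it stays in $U$, its length is at least $\delta'(q)$, because $|\nabla\delta'|=1$. If it leaves $U$, its length is at least a constant $c>0$ independent of $q$, because unit horizontal vectors have bounded Euclidean norm on $U$; and $\delta'(q)<c$ for $q$ near $p$.
\end{proof}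

The quantities $h,\dot h,\ddot h,\Delta h$ involve at most four derivatives of $\delta$. By the two lemmas their values on $\partial\Omega\setminus\Sigma$ can be computed from $\psi$, or from any $\tilde\psi$ as in Lemma~\ref{lem:unique}. From now on, on $\mathcal O_\epsilon$,
\[
\dot a=\langle\nabla\psi,\nabla a\rangle,\qquad h=\Delta\psi\in S^{-1},\qquad\dot h\in S^{-2},\qquad\ddot h,\ \Delta h\in S^{-3}.
\]
Thus $|I_j|\le C\rho^{1-j}$, and with \eqref{eq:sigma},
\begin{equation}\label{eq:Ijbound}
|I_j|\,d\sigma\le C\rho^{2-j}\,dA\quad\text{on }\partial\Omega\setminus\Sigma,\qquad1\le j\le4 .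
\end{equation}

The last geometric tool integrates a Gaussian across the layer. Over a boundary point $p$ the layer has Euclidean thickness about $\rho(p)\sqrt t$, so one power of $\rho$ is gained.

\begin{lemma}\label{lem:layer}
For $m\ge0$ and $t,T>0$,
\[
\int_{\mathcal O_\epsilon\cap\Omega\cap\{\rho\ge\sqrt T\}}\rho^{-m}e^{-\psi^2/16t}\,d\omega\le C\sqrt t\int_{\{p\in\partial\Omega:\ \rho(p)\ge\sqrt T/2\}}\rho^{1-m}\,dA .
\]
\end{lemma}

\begin{proof}
Write $q=\Phi(p,\lambda)$ with $\lambda>0$. By (E1) and (E3), $\psi(q)\ge\lambda/(2\rho(q))\ge\lambda/(4\rho(p))$, $\rho(q)^{-m}\le2^m\rho(p)^{-m}$, and $\rho(p)\ge\rho(q)/2\ge\sqrt T/2$. The Jacobian of $\Phi$ is bounded, and $\int_0^\infty e^{-\lambda^2/(256\rho(p)^2t)}d\lambda=8\sqrt{\pi t}\,\rho(p)$.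
\end{proof}

\section{The boundary-layer parametrix}\label{sec:parametrix}

We approximate $1-u$, which solves the heat equation with boundary value $1$ and initial value $0$, by sums of products $a\,F(t,\psi)$, where $a$ is a symbol and $F$ is a function on the half-line. Let $L=\partial_t-\Delta$ and $L_0=\partial_t-\partial_s^2$, and write $'=\partial_s$. A smooth function $F(t,s)$ is a \emph{profile of degree $n$} if $F(t,s)=t^{n/2}F(1,s/\sqrt t)$ and $|\partial_s^jF(1,s)|\le C_je^{-s^2/8}$ for $s\ge0$ and all $j$. Then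
\begin{equation}\label{eq:profile}
|F(t,s)|\le Ct^{n/2}e^{-s^2/8t},\qquad s^4|F(t,s)|\le Ct^{2+n/2}e^{-s^2/16t},\qquad s\ge0,
\end{equation}
and $F'$ is a profile of degree $n-1$. The basic examples are
\[
\gamma=(\pi t)^{-1/2}e^{-s^2/4t},\qquad f_0=\operatorname{erfc}(s/2\sqrt t),
\]
of degrees $-1$ and $0$. They satisfy $f_0'=-\gamma$, $\gamma'=-\frac s{2t}\gamma$, $L_0f_0=L_0\gamma=0$ and $f_0(t,0)=1$. Since $\operatorname{erfc}(x)\le e^{-x^2}$ for $x\ge0$, the products $t^is^jf_0$ and $t^is^j\gamma$ are profiles, of degrees $2i+j$ and $2i+j-1$.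

For $a$ independent of time, the chain rule and \eqref{eq:eikonal} give
\begin{equation}\label{eq:LaF}
L\bigl(aF(t,\psi)\bigr)=a\,L_0F-(ah+2\dot a)F'-(\Delta a)F-a\,\psi^4E\,F'' .
\end{equation}
For $a=1$, $F=f_0$ the main residual is $h\gamma$. It is canceled by adding $-hf_1$, where $L_0f_1=\gamma$ and $f_1(t,0)=0$, so that the boundary value is kept. By \eqref{eq:LaF} this creates the residuals $(h^2+2\dot h)f_1'$ and $(\Delta h)f_1$, which are smaller by one and two factors $\sqrt t/\rho$, and we continue until only terms of size $t\rho^{-4}$ are left. The one-dimensional problems are solved with the identities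
\[
\begin{array}{lll}
L_0(sf_0)=2\gamma, & L_0(s^2f_0)=-2f_0+4s\gamma, & L_0(s^3f_0)=-6sf_0+6s^2\gamma,\\[3pt]
L_0(tsf_0)=sf_0+2t\gamma,\quad & L_0(ts\gamma)=2s\gamma, & L_0(ts^2\gamma)=3s^2\gamma-2t\gamma,
\end{array}
\]
which follow from $L_0(s^jF)=s^jL_0F-2js^{j-1}F'-j(j-1)s^{j-2}F$ and $L_0(tF)=F+tL_0F$. Put
\[
f_1=\tfrac12sf_0,\qquad f_2=\tfrac12\bigl(ts\gamma-s^2f_0\bigr),\qquad f_3=-\tfrac1{16}s^3f_0+\tfrac18tsf_0+\tfrac18ts^2\gamma,\qquad f_4=\tfrac16s^3f_0-\tfrac14ts^2\gamma .
\]
These are profiles of degrees $1,2,3,3$ that vanish at $s=0$. We have $f_1'=\frac12(f_0-s\gamma)$ and $f_2'=\frac12t\gamma+\frac14s^2\gamma-sf_0$, and the identities give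
\begin{align*}
L_0f_1&=\gamma, & L_0f_3&=\bigl(\tfrac38+\tfrac18\bigr)sf_0+\bigl(-\tfrac38+\tfrac38\bigr)s^2\gamma+\bigl(\tfrac14-\tfrac14\bigr)t\gamma=f_1,\\
L_0f_2&=f_0-s\gamma=2f_1', & L_0f_4&=-sf_0+\bigl(1-\tfrac34\bigr)s^2\gamma+\tfrac12t\gamma=f_2'.
\end{align*}
Define
\[
c_1=h\in S^{-1},\qquad c_2=\tfrac12h^2+\dot h\in S^{-2},\qquad c_3=\Delta h\in S^{-3},\qquad c_4=c_2h+2\dot c_2\in S^{-3},
\]
\[
W=f_0(t,\psi)-\sum_{i=1}^4c_i\,f_i(t,\psi)\quad\text{on }(0,\infty)\times\mathcal O_\epsilon .
\]
Then $W=1$ on $\partial\Omega\setminus\Sigma$, and in each term the degree of the profile is minus the order of the symbol.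

\begin{lemma}\label{lem:W}
At points of $\mathcal O_\epsilon\cap\overline\Omega$ and times $t$ with $0<t\le\rho^2$,
\[
|LW|\le Ct\rho^{-4}e^{-\psi^2/16t},\qquad|W|\le Ce^{-\psi^2/8t},\qquad|\nabla W|\le Ct^{-1/2}e^{-\psi^2/8t}.
\]
\end{lemma}

\begin{proof}
Apply \eqref{eq:LaF} to the five terms and set aside the parts that contain $\psi^4E$. The remaining parts are
\[
\begin{array}{ll}
f_0: & h\gamma,\\
-c_1f_1: & -h\gamma+2c_2f_1'+c_3f_1,\\
-c_2f_2: & -2c_2f_1'+c_4f_2'+(\Delta c_2)f_2,\\
-c_3f_3: & -c_3f_1+(c_3h+2\dot c_3)f_3'+(\Delta c_3)f_3,\\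
-c_4f_4: & -c_4f_2'+(c_4h+2\dot c_4)f_4'+(\Delta c_4)f_4 .
\end{array}
\]
After cancellation,
\[
LW=\psi^4E\Bigl(-f_0''+\sum_{i=1}^4c_if_i''\Bigr)+S^{-4}f_2+S^{-4}f_3'+S^{-4}f_4'+S^{-5}f_3+S^{-5}f_4 .
\]
By \eqref{eq:profile}, the last five terms are bounded by $C(t\rho^{-4}+t^{3/2}\rho^{-5})e^{-\psi^2/8t}$. A term $\psi^4EaF''$ with $a\in S^{-n}$ and $F$ of degree $n\ge0$ is bounded by $C\rho^{-4-n}t^{1+n/2}e^{-\psi^2/16t}$. Since $\sqrt t\le\rho$, the first estimate follows. For such $a$ and $F$ we also have $|aF|\le C(\sqrt t/\rho)^ne^{-\psi^2/8t}$, and $\nabla(aF)=F\nabla a+aF'\nabla\psi$ is bounded by $Ct^{-1/2}\bigl((\sqrt t/\rho)^{n+1}+(\sqrt t/\rho)^n\bigr)e^{-\psi^2/8t}$.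
\end{proof}

\begin{remark}
For Theorem~\ref{thm:two} alone the two terms $f_0-hf_1$ would suffice: their residual is at most $C\rho^{-2}e^{-\psi^2/16t}$, which by Lemmas~\ref{lem:layer} and~\ref{lem:size} costs $CT^{3/2}\int_{\{\rho\ge\sqrt T/2\}}\rho^{-1}dA=O(T^{3/2}\log\frac1T)$ over the time interval $(0,T)$. The other terms push the error below the third and fourth densities.
\end{remark}

\section{Comparison with the solution in $L^1$}\label{sec:L1}

\subsection{The Dirichlet semigroup}

Let $\mathcal D$ be the closure of $C_c^\infty(\Omega)$ for the norm $(\|f\|_2^2+\|\nabla f\|_2^2)^{1/2}$, where $\|\cdot\|_r$ is the norm of $L^r(\Omega,\omega)$. The form $\int_\Omega|\nabla f|^2$ is closed on $\mathcal D$, and $\Delta_D\le0$ is the associated self-adjoint operator: $f\in\operatorname{Dom}(\Delta_D)$ and $\Delta_Df=g$ if and only if $f\in\mathcal D$, $g\in L^2$ and $\int\langle\nabla f,\nabla v\rangle=-\int gv$ for all $v\in\mathcal D$. By the spectral theorem, $e^{t\Delta_D}$ is a strongly continuous semigroup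 of symmetric contractions of $L^2$, it is the strong limit of $(1-\frac tn\Delta_D)^{-n}$, and for $f\in\operatorname{Dom}(\Delta_D)$ the map $t\mapsto e^{t\Delta_D}f$ is $C^1$ on $[0,\infty)$ with derivative $e^{t\Delta_D}\Delta_Df$. No regularity of $u$ at the boundary is needed below.

\begin{lemma}\label{lem:contraction}
For $f\in L^2(\Omega)$ and $t\ge0$, $\|e^{t\Delta_D}f\|_1\le\|f\|_1$.
\end{lemma}

\begin{proof}
We prove contractivity in $L^\infty$ and dualize. Let $f\in L^2$ with $f\le1$, let $\alpha>0$ and $g=(1-\alpha\Delta_D)^{-1}f\in\mathcal D$. Choose a smooth function $\Xi$ with $\Xi=0$ on $(-\infty,1]$, and $\Xi>0$, $0<\Xi'\le1$ on $(1,\infty)$. Let $g_n\in C_c^\infty(\Omega)$ converge to $g$ in $\mathcal D$ and almost everywhere. Then $\Xi(g_n)\in C_c^\infty(\Omega)$ because $\Xi(0)=0$, and $\|\Xi(g_n)-\Xi(g)\|_2\le\|g_n-g\|_2\to0$. Also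
\[
\Xi'(g_n)\nabla g_n-\Xi'(g)\nabla g=\Xi'(g_n)(\nabla g_n-\nabla g)+\bigl(\Xi'(g_n)-\Xi'(g)\bigr)\nabla g\to0\quad\text{in }L^2
\]
by dominated convergence. So $\Xi(g)\in\mathcal D$ with gradient $\Xi'(g)\nabla g$, and testing the equation for $g$ with $\Xi(g)$ gives
\[
\int_\Omega(g-f)\,\Xi(g)=-\alpha\int_\Omega\Xi'(g)|\nabla g|^2\le0 .
\]
The integrand on the left vanishes where $g\le1$ and is positive where $g>1$, so $g\le1$ almost everywhere. Applying this to $\pm f/\|f\|_\infty$ shows that the resolvent contracts $\|\cdot\|_\infty$. The set $\{|f|\le1\}$ is closed in $L^2$, so the strong limit $e^{t\Delta_D}$ contracts $\|\cdot\|_\infty$ as well. Finally let $f\in L^2$ and $g=\operatorname{sign}(e^{t\Delta_D}f)$, which is in $L^2$ because $\Omega$ is bounded. By symmetry $\|e^{t\Delta_D}f\|_1=\int f\,e^{t\Delta_D}g\le\|f\|_1$.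
\end{proof}

\subsection{A global approximate solution}

Fix a small final time $T$. The function $W$ is good only where $\rho^2\ge T$, while a Duhamel argument needs a function that has the correct boundary value on all of $\partial\Omega$. We cut $W$ off at $\rho^2\approx T$ and fill the gap with a time-independent plug supported in the box of Figure~\ref{fig:regions}. The widths of the box, $\sqrt T$ in $\rho$ and $T$ in $\phi$, are the ones for which the sub-Laplacian of the plug is $O(1/T)$, so that its residual over the time $T$ costs only the volume of the box.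

Fix $\Theta\in C^\infty(\mathbb R)$ with $0\le\Theta\le1$, $\Theta=1$ on $(-\infty,1]$ and $\Theta=0$ on $[2,\infty)$. Put
\[
\chi_0=\Theta(\rho^2/T)\,\Theta(\phi/T),\qquad\chi=\bigl(1-\Theta(\rho^2/T)\bigr)\,\Theta\bigl(4\phi/(\epsilon\rho^2)\bigr),
\]
with $\chi=0$ where $\rho^2\le T$. Both are smooth on $\overline\Omega$. The support of $\chi$ in $\overline\Omega$ lies in the compact set $\{\rho^2\ge T,\ 0\le\phi\le\epsilon\rho^2/2\}$, which is contained in $\mathcal O_\epsilon$ by (E2). For $0<t\le T$ define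
\[
\tilde v=\chi_0+\chi W,\qquad\tilde u=1-\tilde v .
\]
Then $\tilde u\in C^\infty((0,T]\times\overline\Omega)$. On $\partial\Omega$ we have $\chi_0=\Theta(\rho^2/T)$, $\chi=1-\Theta(\rho^2/T)$, and $W=1$ where $\chi\neq0$, so $\tilde u=0$. Lemma~\ref{lem:W} applies on $\operatorname{supp}\chi$ for all $t\le T$. It shows that $\chi W\to0$ boundedly in $\Omega$ as $t\to0$, hence $\tilde u(t)\to1-\chi_0$ in $L^2(\Omega)$.

\begin{lemma}\label{lem:duhamel}
$\displaystyle\|u(T)-\tilde u(T)\|_1\le\|\chi_0\|_1+\int_0^T\|L\tilde v(t)\|_1\,dt$.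
\end{lemma}

\begin{proof}
For $t>0$ the function $\tilde u(t)$ is smooth on $\overline\Omega$ and vanishes on the smooth boundary, so it lies in the Euclidean Sobolev space $H^1_0(\Omega)$, which is contained in $\mathcal D$ because $|\nabla f|\le C|\nabla_ef|$ on $\Omega$. The identity $\int\langle\nabla\tilde u,\nabla v\rangle=-\int(\Delta\tilde u)v$ holds for $v\in C_c^\infty(\Omega)$ and extends to $v\in\mathcal D$ by density. Thus $\tilde u(t)\in\operatorname{Dom}(\Delta_D)$ and $\Delta_D\tilde u=\Delta\tilde u$. The map $t\mapsto\tilde u(t)$ is $C^1$ from $(0,T]$ to $L^2$. Let $y(t)=e^{(T-t)\Delta_D}\tilde u(t)$. For $t<T$ and small $\eta\ne0$,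
\[
\frac{y(t+\eta)-y(t)}\eta=e^{(T-t-\eta)\Delta_D}\,\frac{\tilde u(t+\eta)-\tilde u(t)}\eta+\frac{e^{(T-t-\eta)\Delta_D}-e^{(T-t)\Delta_D}}\eta\,\tilde u(t),
\]
and this converges in $L^2$ to $e^{(T-t)\Delta_D}(\partial_t\tilde u-\Delta_D\tilde u)=e^{(T-t)\Delta_D}L\tilde u(t)$, which is continuous in $t\in(0,T]$. So for $0<t_0<T$,
\[
\tilde u(T)-e^{(T-t_0)\Delta_D}\tilde u(t_0)=\int_{t_0}^Te^{(T-t)\Delta_D}L\tilde u(t)\,dt .
\]
Take $L^1$ norms, use Lemma~\ref{lem:contraction} and $L\tilde u=-L\tilde v$, and let $t_0\to0$; convergence in $L^2$ implies convergence in $L^1$ since $\Omega$ is bounded. This bounds $\|\tilde u(T)-e^{T\Delta_D}(1-\chi_0)\|_1$ by $\int_0^T\|L\tilde v\|_1dt$. Finally $u(T)-e^{T\Delta_D}(1-\chi_0)=e^{T\Delta_D}\chi_0$ has $L^1$ norm at most $\|\chi_0\|_1$.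
\end{proof}

\subsection{The error}

Let
\begin{equation}\label{eq:err}
\mathcal E(T)=T\,A(2\sqrt T)+T^{5/2}\int_{\{\rho\ge\sqrt T/2\}}\rho^{-3}\,dA .
\end{equation}
The first term is the volume of the box, and the second is the error of the parametrix. We collect the properties of the cutoffs. Let
\[
\mathcal N=\{0\le\phi\le2T,\ \rho^2\le2T\}\cap\overline\Omega,
\]
\[
\mathcal R_1=\{T\le\rho^2\le2T,\ 0\le\phi\le\epsilon\rho^2/2\}\cap\overline\Omega,\qquad\mathcal R_2=\{\rho^2\ge T,\ \epsilon\rho^2/4\le\phi\le\epsilon\rho^2/2\}\cap\overline\Omega .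
\]

\begin{lemma}\label{lem:cutoffs}
For small $T$ the following hold.
\begin{itemize}
\item[(a)] $\omega(\mathcal N)\le CT\,A(2\sqrt T)$; the function $\chi_0$ vanishes on $\overline\Omega\setminus\mathcal N$, and $|\Delta\chi_0|\le C/T$.
\item[(b)] $|\nabla\chi|\le C\rho^{-1}$ and $|\Delta\chi|\le C\rho^{-2}$; both vanish outside $\mathcal R_1\cup\mathcal R_2$, and $\mathcal R_1\subset\mathcal N$.
\item[(c)] On $\mathcal R_2$, for every $l\ge0$ and $t>0$, $(\rho^2/t)^l\,e^{-\psi^2/8t}\le C_l\,e^{-\psi^2/16t}$.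
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $2T<\lambda_1$, each $q\in\mathcal N$ is $\Phi(p,\lambda)$ with $0\le\lambda\le2T$, and $\rho(p)\le\sqrt{2T}+2C_1T\le2\sqrt T$ for small $T$ by \eqref{eq:lip}. This gives the volume bound. On $V$, the horizontal gradients of $\phi$ and $\rho^2$ are $O(\rho)$ and their second derivatives are $O(1)$. So on $\mathcal N$ the functions $\phi/T$ and $\rho^2/T$ have gradient $O(T^{-1/2})$ and sub-Laplacian $O(T^{-1})$, and the chain rule gives $|\Delta\chi_0|\le C/T$.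

(b) The second factor of $\chi$ is in $S^0$ by (S3), since $\phi/\rho^2\in S^0$; it does not depend on $T$, and on $\operatorname{supp}\chi$ its derivatives vanish outside $\mathcal R_2$. The derivatives of the first factor vanish unless $T\le\rho^2\le2T$, where the bounds $O(T^{-1/2})$ and $O(T^{-1})$ of part (a) are $O(\rho^{-1})$ and $O(\rho^{-2})$. On $\mathcal R_1$ we have $\phi\le\epsilon T\le2T$.

(c) On $\mathcal R_2$, (E1) gives $\psi\ge\phi/(2\rho)\ge\epsilon\rho/8$, so $e^{-\psi^2/16t}\le e^{-c\rho^2/t}$ with $c=\epsilon^2/1024$, and $x^le^{-cx}$ is bounded on $[0,\infty)$.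
\end{proof}

\begin{proposition}\label{prop:L1}
For small $T$, $\ \Bigl|Q_\Omega(T)-\omega(\Omega)+\int_\Omega\chi W(T)\,d\omega\Bigr|\le C\,\mathcal E(T)$.
\end{proposition}

\begin{proof}
Since $\int\tilde u(T)=\omega(\Omega)-\int\chi_0-\int\chi W(T)$, by Lemma~\ref{lem:duhamel} it suffices to bound $\|\chi_0\|_1$ and $\int_0^T\|L\tilde v\|_1dt$ by $C\mathcal E(T)$, where
\[
L\tilde v=-\Delta\chi_0+\chi LW-2\langle\nabla\chi,\nabla W\rangle-W\Delta\chi .
\]
By Lemma~\ref{lem:cutoffs}(a), $\|\chi_0\|_1\le\omega(\mathcal N)$ and $\int_0^T\|\Delta\chi_0\|_1dt\le C\omega(\mathcal N)$. By Lemmas~\ref{lem:W} and~\ref{lem:layer} with $m=4$,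
\begin{equation}\label{eq:typical}
\int_0^T\|\chi LW\|_1\,dt\le C\int_0^Tt^{3/2}dt\int_{\{\rho\ge\sqrt T/2\}}\rho^{-3}dA\le C\mathcal E(T).
\end{equation}
The last two terms of $L\tilde v$ are bounded by $C(\rho^{-1}t^{-1/2}+\rho^{-2})e^{-\psi^2/8t}$ and vanish outside $\mathcal R_1\cup\mathcal R_2$. On $\mathcal R_1$ this is at most $C(T^{-1/2}t^{-1/2}+T^{-1})$, whose integral over $(0,T)\times\mathcal N$ is at most $C\omega(\mathcal N)$. On $\mathcal R_2$ write $\rho^{-1}t^{-1/2}+\rho^{-2}=t\rho^{-4}\bigl((\rho^2/t)^{3/2}+\rho^2/t\bigr)$; by Lemma~\ref{lem:cutoffs}(c) the bound becomes $Ct\rho^{-4}e^{-\psi^2/16t}$, which is integrated as in \eqref{eq:typical}.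
\end{proof}

\section{The truncated expansion}\label{sec:master}

\subsection{Reduction to boundary integrals}

It remains to expand $\int_\Omega\chi W(T)$. Normal coordinates based on $\psi$ would degenerate at $\Sigma$. Instead we integrate by parts repeatedly along $\nabla\psi$, which keeps every remainder in the symbol calculus. For a horizontal vector field $U$ that is smooth on $\overline\Omega$, the Euclidean divergence theorem, $U\phi=\langle U,\nabla\phi\rangle$ and \eqref{eq:sigma} give
\begin{equation}\label{eq:div}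
\int_\Omega\operatorname{div}_\omega U\,d\omega=-\int_{\partial\Omega}\frac{U\phi}{|\nabla_e\phi|}\,dA=-\int_{\partial\Omega}\langle U,N\rangle\,d\sigma .
\end{equation}
Let $Da=\operatorname{div}_\omega(a\nabla\psi)=ah+\dot a$, so that $DS^{-n}\subset S^{-n-1}$. In this section all profiles are evaluated at $t=T$.

\begin{lemma}\label{lem:ibp}
Let $0\le n\le3$, let $a\in S^{-n}$, and let $F$ be a profile of degree $n$. Then
\[
\int_\Omega\chi\,a\,F(T,\psi)\,d\omega=\sum_{j=0}^{3-n}\Bigl(\frac1{j!}\int_0^\infty s^jF(T,s)\,ds\Bigr)\int_{\partial\Omega}\chi\,D^ja\,d\sigma+O(\mathcal E(T)).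
\]
\end{lemma}

\begin{proof}
Let $\mathcal IF(t,s)=\int_s^\infty F(t,s')\,ds'$. It is a profile of degree $n+1$: the scaling is a change of variable, $(\mathcal IF)'=-F$, and $e^{-(s+\eta)^2/8}\le e^{-s^2/8}e^{-\eta^2/8}$ for $s,\eta\ge0$ shows that the exponent in the bound is not degraded. Apply \eqref{eq:div} to $U=\chi a\,\mathcal IF(T,\psi)\nabla\psi$. Since $\nabla\psi=N$ on $\partial\Omega\setminus\Sigma$ and $|\nabla\psi|^2=1+\psi^4E$,
\begin{equation}\label{eq:onestep}
\int_\Omega\chi aF=\mathcal IF(T,0)\int_{\partial\Omega}\chi a\,d\sigma+\int_\Omega\chi(Da)\,\mathcal IF+\int_\Omega a\langle\nabla\chi,\nabla\psi\rangle\,\mathcal IF-\int_\Omega\chi a\,\psi^4EF .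
\end{equation}
Recall that $T\le\rho^2$ on $\operatorname{supp}\chi$, and that by Lemma~\ref{lem:layer} with $t=T$ an integrand bounded by $CT^2\rho^{-4}e^{-\psi^2/16T}$ on $\operatorname{supp}\chi$ contributes $O(\mathcal E(T))$. The integrand of the last term of \eqref{eq:onestep} is at most $C(\sqrt T/\rho)^nT^2\rho^{-4}e^{-\psi^2/16T}$ by \eqref{eq:profile}, so it is of this type. The integrand of the third term is at most $C(\sqrt T/\rho)^{n+1}e^{-\psi^2/8T}\le CT^{1/2}\rho^{-1}e^{-\psi^2/8T}$ and vanishes outside $\mathcal R_1\cup\mathcal R_2$. On $\mathcal R_1\subset\mathcal N$ it is $O(1)$ and contributes $O(\omega(\mathcal N))$. On $\mathcal R_2$ we write $T^{1/2}\rho^{-1}=T^2\rho^{-4}(\rho^2/T)^{3/2}$ and use Lemma~\ref{lem:cutoffs}(c). The second term has the form of the left side with $n+1$ in place of $n$. After $4-n$ steps it has a symbol in $S^{-4}$ and a profile of degree $4$, so its integrand is at most $CT^2\rho^{-4}e^{-\psi^2/8T}$. The boundary terms collected on the way have the coefficients $\mathcal I^{j+1}F(T,0)=\frac1{j!}\int_0^\infty s^jF\,ds$,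 by $j$ integrations by parts.
\end{proof}

\begin{proposition}\label{prop:master}
For every domain $\Omega$, as $T\to0$,
\begin{equation}\label{eq:master}
Q_\Omega(T)=\omega(\Omega)+\sum_{j=1}^4T^{j/2}\int_{\partial\Omega}\bigl(1-\Theta(\rho^2/T)\bigr)I_j\,d\sigma+O(\mathcal E(T)).
\end{equation}
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:ibp} to the five terms of $W$. Let $\mu_m=\int_0^\infty s^m\gamma\,ds$. Then $\mu_0=1$, $\mu_1=2\sqrt{T/\pi}$, and $s\gamma=-2T\gamma'$ gives $\mu_{m+2}=2T(m+1)\mu_m$. Also $\int_0^\infty s^nf_0\,ds=\mu_{n+1}/(n+1)$ since $f_0'=-\gamma$. Hence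
\[
\mu_1,\dots,\mu_4=\tfrac2{\sqrt\pi}T^{1/2},\ 2T,\ \tfrac8{\sqrt\pi}T^{3/2},\ 12T^2;\qquad\int_0^\infty s^nf_0\,ds=\tfrac2{\sqrt\pi}T^{1/2},\ T,\ \tfrac8{3\sqrt\pi}T^{3/2},\ 3T^2
\]
for $n=0,1,2,3$. For the last three profiles,
\[
\int f_2=\tfrac12\bigl(\tfrac2{\sqrt\pi}-\tfrac8{3\sqrt\pi}\bigr)T^{3/2},\quad\int sf_2=\tfrac12(2-3)T^2,\quad\int f_3=\bigl(-\tfrac3{16}+\tfrac18+\tfrac14\bigr)T^2,\quad\int f_4=\bigl(\tfrac12-\tfrac12\bigr)T^2 .
\]
The numbers $\frac1{j!}\int_0^\infty s^jF\,ds$, which multiply $\int_{\partial\Omega}\chi D^ja\,d\sigma$, are therefore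
\[
\begin{array}{c|cccc}
(a,F) & j=0 & j=1 & j=2 & j=3\\ \hline
(1,f_0) & \frac2{\sqrt\pi}T^{1/2} & T & \frac4{3\sqrt\pi}T^{3/2} & \frac12T^2\\[3pt]
(-h,f_1) & \frac12T & \frac4{3\sqrt\pi}T^{3/2} & \frac34T^2 & \\[3pt]
(-c_2,f_2) & -\frac1{3\sqrt\pi}T^{3/2} & -\frac12T^2 & & \\[3pt]
(-\Delta h,f_3) & \frac3{16}T^2 & & & \\[3pt]
(-c_4,f_4) & 0 & & &
\end{array}
\]
We collect powers of $T$, using $D1=h$. The densities of $T^{1/2}$ and $T$ are $\frac2{\sqrt\pi}=-I_1$ and $h-\frac12h=-I_2$. At $T^{3/2}$ the two terms in $Dh$ cancel and $\frac1{3\sqrt\pi}c_2=-I_3$ remains. At $T^2$ we use $Dh=h^2+\dot h$, $D^2h=h^3+3h\dot h+\ddot h$ and $Dc_2=\frac12h^3+2h\dot h+\ddot h$, and obtain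
\[
\bigl(\tfrac12-\tfrac34\bigr)D^2h+\tfrac12Dc_2-\tfrac3{16}\Delta h=\tfrac14\bigl(h\dot h+\ddot h\bigr)-\tfrac3{16}\Delta h=-I_4 .
\]
Since $\chi=1-\Theta(\rho^2/T)$ on $\partial\Omega$, Proposition~\ref{prop:L1} gives \eqref{eq:master}.
\end{proof}

\subsection{Comparison with the non-characteristic expansion}\label{sec:compare}

If $\Sigma=\emptyset$, then $\rho$ is bounded below on $\partial\Omega$. For small $T$ the cutoffs in \eqref{eq:master} equal $1$, $A(2\sqrt T)=0$ and $\mathcal E(T)=O(T^{5/2})$, so $Q_\Omega(T)=\sum_{j\le4}a_jT^{j/2}+O(T^{5/2})$. Asymptotic coefficients are unique, hence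
\begin{equation}\label{eq:same}
\int_{\partial\Omega}I_j\,d\sigma=\int_{\partial\Omega}J_j\,d\sigma\qquad(1\le j\le4,\ \Sigma=\emptyset).
\end{equation}
For domains with characteristic points we need the pointwise equality for $j=1,2$. We have $J_1=I_1$ by Theorem~\ref{thm:RR}. For $j=2$, both integrands are constant multiples of $h$, so by \eqref{eq:same} they agree as soon as one non-characteristic domain has $\int h\,d\sigma\ne0$. A thin solid torus has this property.

Let $(r,\theta)$ be polar coordinates in the $(x,y)$-plane. For $f=f(r,z)$ we have $Xf=\frac xrf_r-\frac y2f_z$ and $Yf=\frac yrf_r+\frac x2f_z$, and $\Delta=\partial_x^2+\partial_y^2+\partial_\theta\partial_z+\frac{r^2}4\partial_z^2$. Therefore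
\begin{equation}\label{eq:radial}
|\nabla f|^2=f_r^2+\tfrac{r^2}4f_z^2,\qquad\Delta f=f_{rr}+\tfrac1rf_r+\tfrac{r^2}4f_{zz}.
\end{equation}
Let $g=dr^2+\frac4{r^2}dz^2$ on the half-plane $\{r>0\}$. Then $|\nabla f|=|\nabla_gf|_g$, $dA_g=\frac2r\,dr\,dz$, $\Delta_gf=f_{rr}-\frac1rf_r+\frac{r^2}4f_{zz}$, so $\Delta f=\Delta_gf+\frac2rf_r$ and $\omega=\frac{r^2}2\,dA_g\,d\theta$. Fix $R>0$, let $d_g$ be the $g$-distance from $(R,0)$, and let $\Omega_\lambda$ be obtained by rotating the disc $\{d_g<\lambda\}$ about the $z$-axis, for small $\lambda$. Near $\partial\Omega_\lambda$ the function $\tilde\psi=\lambda-d_g$ is a smooth defining function with $|\nabla\tilde\psi|=1$. So $\Omega_\lambda$ is non-characteristic, $h=\Delta\tilde\psi$ by Lemma~\ref{lem:unique}, and $d\sigma=\frac{r^2}2\,ds_g\,d\theta$ with $ds_g$ the $g$-length on the circle $\{d_g=\lambda\}$. In geodesic polar coordinates on a surface, $\Delta_gd_g=d_g^{-1}+O(d_g)$ and the circle of radius $\lambda$ has length $2\pi\lambda+O(\lambda^3)$. As $|\tilde\psi_r|\le1$,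 we get $h=-\lambda^{-1}+O(1)$ and
\[
\int_{\partial\Omega_\lambda}h\,d\sigma=\pi\int_{\{d_g=\lambda\}}r^2h\,ds_g\longrightarrow-2\pi^2R^2\ne0\qquad(\lambda\to0).
\]

\section{Two terms for every domain}\label{sec:two}

In the remaining proofs we keep the letter $T$ for the time variable of the theorems. The function $\Theta(\rho^2/T)$ is supported in $\{\rho\le\sqrt{2T}\}$ and $1-\Theta(\rho^2/T)$ in $\{\rho\ge\sqrt T\}$. By \eqref{eq:Ijbound}, $|I_1|\,d\sigma\le C\rho\,dA$ and $|I_2|\,d\sigma\le C\,dA$, so $I_1,I_2\in L^1(\sigma)$, and removing the cutoffs from the terms $j=1,2$ of \eqref{eq:master} costs at most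
\begin{equation}\label{eq:remove12}
CT^{1/2}\int_{\{\rho\le\sqrt{2T}\}}\rho\,dA+CT\int_{\{\rho\le\sqrt{2T}\}}dA\le CT\,A(2\sqrt T)\le C\mathcal E(T).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
By Lemma~\ref{lem:size}, $\mathcal E(T)=O(T\cdot T^{1/2}+T^{5/2}\cdot T^{-1})=O(T^{3/2})$, and the term $j=4$ of \eqref{eq:master} is at most $CT^2\int_{\{\rho\ge\sqrt T\}}\rho^{-2}dA=O(T^{3/2})$. With \eqref{eq:remove12} this gives, for every domain,
\begin{equation}\label{eq:three}
Q_\Omega(T)=a_0+a_1T^{1/2}+a_2T+T^{3/2}\int_{\partial\Omega}\bigl(1-\Theta(\rho^2/T)\bigr)I_3\,d\sigma+O(T^{3/2}).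
\end{equation}
The integral is at most $C\int_{\{\rho\ge\sqrt T\}}\rho^{-1}dA=O(\log\frac1T)$. The remainder is thus $O(T^{3/2}\log\frac1T)=o(T)$, and $a_1,a_2$ are the coefficients given by the formulas of Theorem~\ref{thm:RR}, by Section~\ref{sec:compare}.
\end{proof}

\section{The third order and the logarithm}\label{sec:third}

By \eqref{eq:three}, the logarithmic term is decided by the behavior of $I_3$ at $\Sigma$. We know that $\rho^2I_3$ is bounded, and we need its limit at the characteristic set. This requires a formula for $I_3$ in terms of $\phi$.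

\subsection{A formula for $I_3$}

On $\partial\Omega\setminus\Sigma$ let $N=(N_1,N_2)=\rho^{-1}(X\phi,Y\phi)$ and $N^\perp=(-N_2,N_1)$. The vector field $N^\perp=-N_2X+N_1Y$ is tangent to $\partial\Omega$, since $N^\perp\phi=0$. For a matrix $B$ write $B(v,w)=\sum v_iw_jB_{ij}$. As $(N,N^\perp)$ is a rotation of the standard basis,
\begin{equation}\label{eq:rot}
B(N,N)+B(N^\perp,N^\perp)=\operatorname{tr}B,\qquad B(N,N^\perp)-B(N^\perp,N)=B_{12}-B_{21},
\end{equation}
and $\|B\|^2$ is the sum of the squares of these four numbers.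

\begin{lemma}\label{lem:I3}
On $\partial\Omega\setminus\Sigma$ we have $h=\rho^{-1}M(N^\perp,N^\perp)$ and
\begin{equation}\label{eq:I3}
\rho^2I_3=\frac1{6\sqrt\pi}\Bigl[M(N^\perp,N^\perp)^2+2(Z\phi)^2+4Z\phi\,M(N^\perp,N)-4\rho\,N^\perp(Z\phi)\Bigr].
\end{equation}
\end{lemma}

\begin{proof}
Differentiating $\rho^2=\sum(X_j\phi)^2$ gives $v\rho=M(v,N)$ for horizontal $v$. On the boundary only $\alpha_1\phi$ and $\alpha_2\phi^2$ contribute to $\Delta\psi$, and by Proposition~\ref{prop:psi}
\[
h=\rho^{-1}\Delta\phi+2\langle\nabla\phi,\nabla\rho^{-1}\rangle+2\alpha_2\rho^2=\rho^{-1}\Delta\phi+\langle\nabla\phi,\nabla\rho^{-1}\rangle=\rho^{-1}\bigl(\operatorname{tr}M-M(N,N)\bigr),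
\]
which is the first claim by \eqref{eq:rot}. To compute $\dot h$ we apply $\Delta$ to the eikonal equation. Since $Z$ commutes with $X$ and $Y$, $[\Delta,X]=[Y^2,X]=-2YZ$ and $[\Delta,Y]=[X^2,Y]=2XZ$. Let $B=(X_iX_j\psi)$. Then
\[
\tfrac12\Delta|\nabla\psi|^2=\|B\|^2+\sum_jX_j\psi\,\Delta X_j\psi=\|B\|^2+\dot h-2X\psi\,YZ\psi+2Y\psi\,XZ\psi .
\]
On $\partial\Omega\setminus\Sigma$ the left side vanishes by \eqref{eq:eikonal}, and the last two terms equal $-2N^\perp(Z\psi)$ because $\nabla\psi=N$. Also $0=\frac12X_i|\nabla\psi|^2=\sum_jB_{ij}N_j$, so $B(v,N)=0$ for all $v$. By \eqref{eq:rot}, $B(N^\perp,N^\perp)=h$ and $B(N,N^\perp)=Z\psi$. Hence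
\[
\dot h=-h^2-(Z\psi)^2+2N^\perp(Z\psi).
\]
On the boundary $Z\psi=\beta Z\phi=Z\phi/\rho$. Since $N^\perp$ is tangent, we may differentiate this identity along it, and $N^\perp\rho=M(N^\perp,N)$ gives
\[
\dot h=-h^2-\frac{(Z\phi)^2}{\rho^2}-\frac{2Z\phi\,M(N^\perp,N)}{\rho^2}+\frac{2N^\perp(Z\phi)}\rho .
\]
Inserting this in $I_3=-\frac1{6\sqrt\pi}(h^2+2\dot h)$ gives \eqref{eq:I3}.
\end{proof}

The derivation is local, so \eqref{eq:I3} holds for any local defining function. For the plane, $\phi=z$, the matrix $M$ is antisymmetric with $M(N^\perp,N)=-\frac12$, and the bracket is $2-2=0$: on the plane $I_3$ vanishes identically. For the model of Section~\ref{sec:model}, $M(N^\perp,N^\perp)=0$ and $M(N^\perp,N)=-1$, and the bracket is $2-4=-2$, in agreement with \eqref{eq:model}. The second value is the general one at degenerate points.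

\begin{lemma}\label{lem:limit}
Let $p\in\Sigma$ be degenerate. Then $M(p)_{ij}=m_in_j$ for some nonzero $m,n\in\mathbb R^2$, and $d\mathbf g_p(v)=(m\cdot v)\,n$. If $q\to p$ in $\partial\Omega\setminus\Sigma$ and $N(q)\to\pm n/|n|$, then $\rho^2I_3(q)\to-\frac1{3\sqrt\pi}(Z\phi(p))^2$.
\end{lemma}

\begin{proof}
The matrix $M(p)$ is singular and nonzero, so it has rank one, and the formula for $d\mathbf g_p$ is \eqref{eq:dg}. Let $n^\perp=(-n_2,n_1)$. Then $N^\perp(q)\to\pm n^\perp/|n|$ with the same sign, so $M(N^\perp,N^\perp)\to(m\cdot n^\perp)(n\cdot n^\perp)/|n|^2=0$ and $M(N^\perp,N)\to m\cdot n^\perp=-m_1n_2+m_2n_1=-Z\phi(p)$ by \eqref{eq:antisym}. The last term of \eqref{eq:I3} tends to $0$ with $\rho$, and the bracket tends to $(2-4)(Z\phi(p))^2$.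
\end{proof}

\subsection{Proof of Theorem~\ref{thm:log}}

\begin{proof}[The coefficient $\Lambda$]
By \eqref{eq:three} we must show that $\int(1-\Theta(\rho^2/T))I_3\,d\sigma=\Lambda\log\frac1T+o(\log\frac1T)$. The function $1-\sum\zeta_i$ is supported where $\rho$ is bounded below, so its contribution is bounded. Fix an adapted chart, drop the index $i$, and write $dA/|\nabla_e\phi|=\kappa\,d\xi\,d\eta$ with $\kappa$ smooth, positive and bounded. By \eqref{eq:sigma} the contribution of $\zeta$ is
\[
\int G_T(\xi)\,d\xi,\qquad G_T(\xi)=\int\bigl(1-\Theta(\rho^2/T)\bigr)\rho^{-1}\Psi\,d\eta,\qquad\Psi=\zeta\kappa\,\rho^2I_3 ,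
\]
and $\Psi$ is bounded. Where the integrand is nonzero, $\rho\ge\max(|\eta|,\sqrt T)$, so $|G_T(\xi)|\le C\int\min(|\eta|^{-1},T^{-1/2})\,d\eta\le C\log\frac1T$ uniformly in $\xi$. By dominated convergence it suffices to find $\lim G_T(\xi)/\log\frac1T$ for almost every $\xi$. There are three cases.

If $b_0(\xi)\ne0$, then $\rho$ is bounded below on the segment $\xi=\mathrm{const}$, $G_T(\xi)$ is bounded, and the limit is $0$. The values of $\xi$ with $b_0(\xi)=0$, $b_0'(\xi)\ne0$ are isolated zeros of $b_0$, hence countable, and can be ignored. Let finally $b_0(\xi)=b_0'(\xi)=0$, so that $p_\xi=(\xi,0)$ is a degenerate characteristic point, and let $e=\partial_\eta b(\xi,0)$. Along the segment, $\mathbf g=\eta\,\partial_\eta\mathbf g(p_\xi)+O(\eta^2)$, where $\partial_\eta\mathbf g(p_\xi)$ has norm $\sqrt{1+e^2}$ and lies in the range $\mathbb Rn$ of $d\mathbf g_{p_\xi}$. So $\rho=|\eta|\sqrt{1+e^2}\,(1+O(\eta))$, and $N=\mathbf g/\rho$ tends to one of $\pm n/|n|$ as $\eta\to0^+$ and to the other as $\eta\to0^-$.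 By Lemma~\ref{lem:limit},
\[
\rho^{-1}\Psi=\frac{\ell_0+o(1)}{|\eta|}\quad(\eta\to0),\qquad\ell_0=-\frac1{3\sqrt\pi}\,\frac{\zeta\kappa(Z\phi)^2}{\sqrt{1+e^2}}\Big|_{p_\xi}.
\]
On the segment $|\eta|\le\rho\le C|\eta|$, so the cutoff vanishes for $|\eta|<\sqrt T/C$ and equals $1$ for $|\eta|\ge\sqrt{2T}$. The intermediate range contributes $O(1)$. Since $\int_{\sqrt{2T}\le|\eta|\le\eta_0}|\eta|^{-1}d\eta=\log\frac1T+O(1)$, and the $o(1)$ term contributes $o(\log\frac1T)$, the limit is $\ell_0$. The chart therefore contributes to $\Lambda$ the amount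
\begin{equation}\label{eq:localLambda}
-\frac1{3\sqrt\pi}\int_{\{b_0=b_0'=0\}}\zeta\,\frac{\kappa(Z\phi)^2}{\sqrt{1+e^2}}\,d\xi .
\end{equation}

We express the density invariantly. The $2$-form $\varpi=\kappa\,d\xi\wedge d\eta$ represents $dA/|\nabla_e\phi|$, so $|\varpi(v,w)|\,|d\phi(\nu)|=|\omega(\nu,v,w)|$ for $v,w$ tangent to $\partial\Omega$ and $\nu$ arbitrary. At $p_\xi$ take $\nu=Z$, $v=X$, $w=Y$: since $\omega(X,Y,Z)=1$, we get $|\varpi(X,Y)|=1/|Z\phi|$, and the same value for any orthonormal basis of the horizontal plane. At $p_\xi$ the vector $\partial_\xi$ is horizontal; write $\partial_\xi=\ell v$ with $\ell>0$ and $|v|=1$, so that $\ell$ is the Riemannian speed of the arc $\xi\mapsto(\xi,0)$ and $d\mathcal H^1=\ell\,d\xi$ on the set of such points. Let $v^\perp$ be a unit horizontal vector orthogonal to $v$. As $d\eta(v)=0$ and $d\xi(v)=\ell^{-1}$,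
\[
\frac1{|Z\phi|}=|\varpi(v,v^\perp)|=\kappa\,\ell^{-1}|v^\perp\eta| .
\]
Next, $db=e\,d\eta$ at $p_\xi$, so $\sqrt{1+e^2}\,|v^\perp\eta|=|d\mathbf g(v^\perp)|=|m\cdot v^\perp|\,|n|$. Since $d\mathbf g(v)=0$ means $m\cdot v=0$, this equals $|m||n|=\|M\|$. Eliminating $|v^\perp\eta|$,
\[
\frac{\kappa(Z\phi)^2}{\sqrt{1+e^2}}\,d\xi=\frac{|Z\phi|}{\|M\|}\,d\mathcal H^1 .
\]
The non-degenerate points are countable, hence $\mathcal H^1$-null, and $\sum\zeta_i=1$ on $\Sigma$. Summing \eqref{eq:localLambda} over the charts gives the formula for $\Lambda$. We have $\mathcal H^1(\Sigma)<\infty$, and at degenerate points the integrand is $|m_1n_2-m_2n_1|/(|m||n|)\in(0,1]$. So $\Lambda$ is finite, and $\Lambda<0$ if and only if $\mathcal H^1(\Sigma)>0$.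
\end{proof}

\begin{proof}[Failure for $k=3,4$]
Let $G:\mathbb R\to[0,\infty)$ be smooth, with $G=0$ on $(-\infty,1]$, $G'>0$ on $(1,\infty)$ and $G\to\infty$ at $+\infty$. In the coordinates $(x,y,w)$ of Section~\ref{sec:model} let
\[
\Omega=\{(w-1)^2+G(x^2+y^2)<1\}.
\]
This set is bounded. On its boundary either $w\ne1$, or $G(x^2+y^2)=1$ and then $x^2+y^2>1$ and $G'>0$; in both cases the differential of the defining function is nonzero, so $\Omega$ is a domain. Near the points with $w=0$, $x^2+y^2<1$ it coincides with $\{w>0\}$, so Section~\ref{sec:model} applies there. The segment $\{y=z=0,\ |x|<1\}$ lies in $\Sigma$, it has length $2$ because $\partial_x=X$ along it, and $|Z\phi|/\|M\|=1$ on it. Hence $\Lambda\le-\frac2{3\sqrt\pi}<0$, and $I_3\notin L^1(\sigma)$ by \eqref{eq:model}.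

For any domain with $\Lambda<0$, the asymptotics just proved give
\[
T^{-3/2}\bigl(Q_\Omega(T)-a_0-a_1T^{1/2}-a_2T\bigr)\to-\infty .
\]
So no number $a_3$ yields a remainder $o(T^{3/2})$. An expansion of order $4$ with remainder $o(T^2)$ would contain such an expansion of order $3$, so it is excluded too. Finally the remainder in Theorem~\ref{thm:two} is asymptotic to $\Lambda T^{3/2}\log\frac1T$ and cannot be improved.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:third}}

\begin{proof}
If $\mathcal H^1(\Sigma)>0$, then $\Lambda<0$ and the previous paragraph excludes the expansion. Let $\mathcal H^1(\Sigma)=0$. By Lemma~\ref{lem:size}(b), every $O(T^{3/2})$ in the proof of Theorem~\ref{thm:two} improves: $\mathcal E(T)=o(T^{3/2})$, and the term $j=4$ is at most $CT^2\int_{\{\rho\ge\sqrt T\}}\rho^{-2}dA=o(T^{3/2})$. The functions $1-\Theta(\rho^2/T)$ and $1_{\{\rho>\sqrt T\}}$ differ only on $\{\sqrt T<\rho<\sqrt{2T}\}$, so exchanging them in $\int I_3\,d\sigma$ costs at most $CT^{-1/2}A(2\sqrt T)=o(1)$ by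 \eqref{eq:Ijbound}. From \eqref{eq:master} and \eqref{eq:remove12},
\[
Q_\Omega(T)=a_0+a_1T^{1/2}+a_2T+T^{3/2}\int_{\{\rho>\sqrt T\}}I_3\,d\sigma+o(T^{3/2}),
\]
which proves the equivalence and identifies $a$. If $\int_{\partial\Omega}\rho^{-1}dA<\infty$, then $I_3\in L^1(\sigma)$ by \eqref{eq:Ijbound}. The integral in \eqref{eq:three} is then bounded, so $\Lambda=0$ and $\mathcal H^1(\Sigma)=0$ by Theorem~\ref{thm:log}. By dominated convergence the limit exists and equals $a_3$.
\end{proof}

\section{Non-degenerate characteristic points}\label{sec:nondeg}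

\subsection{The general bound}

Suppose that all points of $\Sigma$ are non-degenerate, so that $A(\tau)\le C\tau^2$. Everything shifts by one order: the third density becomes integrable and the fourth is the borderline one. By Lemma~\ref{lem:size}, $\mathcal E(T)=O(T\cdot T+T^{5/2}\cdot T^{-1/2})=O(T^2)$. Decomposing $\{0<\rho\le\tau\}$ into the shells $\{2^{-i-1}\tau<\rho\le2^{-i}\tau\}$,
\[
\int_{\{\rho\le\tau\}}\rho^{-1}dA\le\sum_{i\ge0}2^{i+1}\tau^{-1}A(2^{-i}\tau)\le C\tau .
\]
So $I_3\in L^1(\sigma)$ by \eqref{eq:Ijbound}, and removing the cutoff from the term $j=3$ of \eqref{eq:master} costs $T^{3/2}O(\sqrt T)=O(T^2)$. For $j=1,2$ the cost is $O(\mathcal E(T))$ by \eqref{eq:remove12}. For $j=4$, replacing $1-\Theta(\rho^2/T)$ by $1_{\{\rho>\sqrt T\}}$ costs at most $CT^2\cdot T^{-1}A(2\sqrt T)=O(T^2)$. This proves the first equality in Theorem~\ref{thm:nondeg}, and the second follows from $\int_{\{\rho>\sqrt T\}}|I_4|\,d\sigma\le C\int_{\{\rho\ge\sqrt T\}}\rho^{-2}dA=O(\log\frac1T)$.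

To see that the logarithm occurs we need the leading singularity of $I_4$ at one characteristic point. At a pole of the ball the surface is a paraboloid to leading order. A paraboloid is invariant under rotations and under the dilations of $\mathbb H$, which reduces the eikonal equation to an ordinary differential equation.

\subsection{Paraboloids}

\begin{lemma}\label{lem:paraboloid}
Let $\mu\in\mathbb R$ and $\phi_*=z-\frac\mu2r^2$. For the side $\{\phi_*>0\}$ of the paraboloid $\{\phi_*=0\}$, at points with $r>0$,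
\[
I_4=\frac{\mu(1+\mu^2)}{16}\Bigl(\mu^2+\frac14\Bigr)^{-3/2}r^{-3}.
\]
\end{lemma}

\begin{proof}
Let $\varsigma=2z/r^2$, so that the paraboloid is $\{\varsigma=\mu\}$, and let $'=d/d\varsigma$. For $f=r^mF(\varsigma)$ we have $r\partial_rf=r^m(mF-2\varsigma F')$ and $\frac r2f_z=r^{m-1}F'$. Since $\partial_r^2+\frac1r\partial_r=r^{-2}(r\partial_r)^2$, formula \eqref{eq:radial} gives
\begin{equation}\label{eq:homog}
\Delta f=r^{m-2}\Bigl[\Bigl(m-2\varsigma\tfrac d{d\varsigma}\Bigr)^2F+F''\Bigr].
\end{equation}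
We look for $\tilde\psi=rP(\varsigma)$. The eikonal equation is $(P-2\varsigma P')^2+P'^2=1$, which suggests writing $P'=\cos\vartheta$ and $P-2\varsigma P'=-\sin\vartheta$. Accordingly, let $\vartheta(\varsigma)$ solve near $\varsigma=\mu$
\[
K\vartheta'=\cos\vartheta,\qquad K=\cos\vartheta+2\varsigma\sin\vartheta,\qquad\vartheta(\mu)=\vartheta_0=\arctan(2\mu),
\]
which is possible because $K(\mu)=(1+4\mu^2)\cos\vartheta_0=1/\cos\vartheta_0>0$, and define $P=2\varsigma\cos\vartheta-\sin\vartheta$. Then $P(\mu)=0$, $P'=2\cos\vartheta-K\vartheta'=\cos\vartheta>0$, and $P-2\varsigma P'=-\sin\vartheta$. So $|\nabla\tilde\psi|=1$ and $\tilde\psi$ has the sign of $\phi_*$; by Lemma~\ref{lem:unique} it computes $I_4$. From $\tilde\psi_r=-\sin\vartheta$ and $\frac r2\tilde\psi_z=\cos\vartheta$ we get, for $f=r^mF$,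
\begin{equation}\label{eq:dothomog}
\dot f=r^{m-1}\bigl[-m\sin\vartheta\,F+\partial F\bigr],\qquad\partial=K\tfrac d{d\varsigma}.
\end{equation}
By \eqref{eq:homog} with $m=1$, $h=r^{-1}H$, where
\[
H=-\sin\vartheta+2\varsigma\cos\vartheta\,\vartheta'-\sin\vartheta\,\vartheta'=-\sin\vartheta+P\,\frac{\cos\vartheta}K .
\]
The derivation $\partial$ acts by $\partial\vartheta=\cos\vartheta$, $\partial P=K\cos\vartheta$ and $\partial K=2K\sin\vartheta+P\cos\vartheta$. Hence
\[
\partial H=-\cos^2\vartheta+\cos^2\vartheta+P\,\partial\Bigl(\frac{\cos\vartheta}K\Bigr)=-P\Bigl(\frac{3\sin\vartheta\cos\vartheta}K+\frac{P\cos^2\vartheta}{K^2}\Bigr).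
\]
Write $\mathsf s=\sin\vartheta_0$, $\mathsf c=\cos\vartheta_0$. At $\varsigma=\mu$, where $P=0$,
\[
H=-\mathsf s,\qquad\partial H=0,\qquad\partial^2H=-3\mathsf s\mathsf c^2 .
\]
By \eqref{eq:dothomog}, $\dot h=r^{-2}H_1$ with $H_1=\sin\vartheta\,H+\partial H$, and $\ddot h=r^{-3}(2\sin\vartheta\,H_1+\partial H_1)$. At $\varsigma=\mu$ we get $H_1=-\mathsf s^2$ and $\partial H_1=\mathsf c^2H+\mathsf s\,\partial H+\partial^2H=-4\mathsf s\mathsf c^2$, so
\[
r^3\bigl(h\dot h+\ddot h\bigr)=\mathsf s^3-2\mathsf s^3-4\mathsf s\mathsf c^2=-\mathsf s(\mathsf s^2+4\mathsf c^2).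
\]
By \eqref{eq:homog} with $m=-1$, $r^3\Delta h=H+8\varsigma H'+(1+4\varsigma^2)H''$. At $\varsigma=\mu$ we have $H'=0$, hence $H''=K^{-2}\partial^2H=-3\mathsf s\mathsf c^4$, and $1+4\mu^2=\mathsf c^{-2}$. So $r^3\Delta h=-\mathsf s(1+3\mathsf c^2)=-\mathsf s(\mathsf s^2+4\mathsf c^2)$ as well. Therefore $r^3I_4=(\frac14-\frac3{16})\,\mathsf s(\mathsf s^2+4\mathsf c^2)$. Finally $\mathsf s=\mu(\mu^2+\frac14)^{-1/2}$ and $2\mathsf c=(\mu^2+\frac14)^{-1/2}$.
\end{proof}

\subsection{The unit ball}

\begin{proof}[End of the proof of Theorem~\ref{thm:nondeg}]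
Let $\Omega$ be the Euclidean unit ball. At a point with $r>0$ the horizontal plane is spanned by $\cos\theta\,X+\sin\theta\,Y=\partial_r$ and $-\sin\theta\,X+\cos\theta\,Y=\frac1r\partial_\theta+\frac r2\partial_z$, so it does not contain $\partial_\theta$, whereas the tangent plane of the sphere does. At the poles both planes are spanned by $\partial_x,\partial_y$. Hence $\Sigma=\{(0,0,\pm1)\}$. The map $(x,y,z)\mapsto(x,-y,-z)$ sends $X$ to $X$ and $Y$ to $-Y$, preserves $\omega$ and the ball, and exchanges the poles, so the two poles play the same role. Vertical translations preserve $X,Y,\omega$. After one of them, the domain near the lower pole is $\{\phi_0>0\}$ with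
\[
\phi_0=z-f(r),\qquad f(r)=1-\sqrt{1-r^2}=\tfrac12r^2+r^4f_1(r^2),
\]
where $f_1$ is smooth near $0$. At the origin $M=\left(\begin{smallmatrix}-1&1/2\\-1/2&-1\end{smallmatrix}\right)$ and $\det M=\frac54$, so the poles are non-degenerate and the first part of the theorem applies.

We compare with the paraboloid $\phi_*=z-\frac12r^2$ by rescaling. Let $\delta_\lambda(x,y,z)=(\lambda x,\lambda y,\lambda^2z)$, so that $X_i(F\circ\delta_\lambda)=\lambda(X_iF)\circ\delta_\lambda$, and let
\[
\phi_\lambda=\lambda^{-2}\phi_0\circ\delta_\lambda=\phi_*-\lambda^2r^4f_1(\lambda^2r^2).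
\]
Write $I_4[\phi]$ for the density of the side $\{\phi>0\}$. If $\psi_0$ is the approximate distance for $\phi_0$, then $\lambda^{-1}\psi_0\circ\delta_\lambda$ satisfies the hypotheses of Lemma~\ref{lem:unique} for $\phi_\lambda$, and each of $\Delta h$, $h\dot h$, $\ddot h$ picks up the factor $\lambda^3$; thus $I_4[\phi_\lambda]=\lambda^3I_4[\phi_0]\circ\delta_\lambda$. By Proposition~\ref{prop:psi}, $I_4[\phi]$ at a boundary point is a universal polynomial in $\rho^{-1}$ and finitely many horizontal derivatives of $\phi$ at that point. On $\{r=1\}$, these derivatives for $\phi_\lambda$ at the point of $\{\phi_\lambda=0\}$ differ by $O(\lambda^2)$ from those for $\phi_*$ at the point of $\{\phi_*=0\}$ with the same $(x,y)$, and $\rho$ stays bounded below. Lemma~\ref{lem:paraboloid} with $\mu=1$, $r=1$ gives the value $\frac18(\frac54)^{-3/2}$. Taking $\lambda=r$, we find near the pole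
\[
I_4=\tfrac18\bigl(\tfrac54\bigr)^{-3/2}r^{-3}\bigl(1+O(r^2)\bigr).
\]
The surface is a graph, so $d\sigma=\rho_0\,dx\,dy$ with $\rho_0=|\nabla\phi_0|=(f'(r)^2+\frac{r^2}4)^{1/2}=(\frac54)^{1/2}r(1+O(r^2))$ by \eqref{eq:radial}. Hence
\[
I_4\,d\sigma=\tfrac1{10}\,r^{-1}\bigl(1+O(r^2)\bigr)\,dr\,d\theta .
\]
The global function $\rho$ is $\rho_0$ times a smooth positive function on $\partial\Omega$, so $c'r\le\rho\le c''r$ near the pole with $0<c'<c''$. There the set $\{\rho>\sqrt T\}$ contains $\{r>\sqrt T/c'\}$ and is contained in $\{r>\sqrt T/c''\}$, and the annulus between these radii contributes $O(1)$. For a small fixed $r_0$, each pole therefore contributes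
\[
\int_{\{\rho>\sqrt T,\ r<r_0\}}I_4\,d\sigma=\frac{2\pi}{10}\int_{\sqrt T}^{r_0}\frac{dr}r+O(1)=\frac\pi{10}\log\frac1T+O(1).
\]
Away from the poles $I_4$ is bounded. So $\int_{\{\rho>\sqrt T\}}I_4\,d\sigma=\frac\pi5\log\frac1T+O(1)$, which gives the formula for the ball. Since $T^{-2}\bigl(Q_\Omega(T)-\sum_{j\le3}a_jT^{j/2}\bigr)\to+\infty$, no number $a_4$ yields a remainder $o(T^2)$, and order $3$ is optimal among domains with non-degenerate characteristic points.
\end{proof}

\begin{thebibliography}{9}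

\bibitem{RR}
Luca Rizzi and Tommaso Rossi, \emph{Heat content asymptotics for sub-Riemannian manifolds}, arXiv:2005.01666 (2020).

\end{thebibliography}
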